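# Strength of forms over a field and over its algebraic closure

## The guess: extending the field should cost only a constant factor

Fix an integer $d\ge 2$, a field $\mathbb K$ and an algebraic closure $\overline{\mathbb K}$. Write $\mathbb K[x_1,\dots,x_n]_d$ for the space of homogeneous polynomials (forms) of degree $d$.

**Definition (strength).** For a field extension $\mathbb F/\mathbb K$ and $P\in\mathbb K[x_1,\dots,x_n]_d$, the strength $\operatorname{str}_{\mathbb F}(P)$ is the least integer $r\ge 0$ such that
$$P=\sum_{i=1}^r Q_iR_i$$
with homogeneous $Q_i,R_i\in\mathbb F[x_1,\dots,x_n]$ of positive degree, so that $\deg Q_i+\deg R_i=d$. Products that are zero may be dropped.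

For example, $\operatorname{str}_{\mathbb F}(P)=0$ means $P=0$, and $\operatorname{str}_{\mathbb F}(P)\le 1$ means that $P$ is zero or factors nontrivially over $\mathbb F$. Always $\operatorname{str}_{\mathbb F}(P)\le n$, since every monomial is divisible by some $x_i$. For a cubic every product $Q_iR_i$ has a linear factor, so $\operatorname{str}_{\mathbb F}(P)\le r$ says exactly that $P$ lies in an ideal generated by $r$ linear forms over $\mathbb F$.

A larger field allows more decompositions, so $\operatorname{str}_{\overline{\mathbb K}}(P)\le\operatorname{str}_{\mathbb K}(P)$. How much can strength drop? The natural guess is: by a factor depending only on $d$. Write $A\asymp_d B$ if there is a constant $C=C(d)$, depending only on $d$ (not on $n$, $P$ or $\mathbb K$), with $A\le CB$ and $B\le CA$. The guess is then the following statement from Qiyuan Chen and Ke Ye, "Geometry of multilinear varieties over infinite fields and its applications", arXiv:2605.04859 (2026).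

**Conjecture (stability of strength).** Let $\mathbb K$ be a field with $\operatorname{ch}(\mathbb K)=0$ or $\operatorname{ch}(\mathbb K)>d$. Then $\operatorname{str}_{\mathbb K}(P)\asymp_d\operatorname{str}_{\overline{\mathbb K}}(P)$ for any $P\in\mathbb K[x_1,\dots,x_n]_d$.

We test it on simple cases. It will survive the first three.

## Quadrics, a norm cubic, and diagonal forms

**Theorem B ($d=2$).** If $\operatorname{char}\mathbb K\ne 2$ and $\deg P=2$, then $\operatorname{str}_{\mathbb K}(P)\le 2\operatorname{str}_{\overline{\mathbb K}}(P)$, and $2$ is sharp.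

*Proof.* The plan is to compare both strengths with the rank $k$ of the Gram matrix of $P$, which does not change under field extension. Since $\operatorname{char}\mathbb K\neq 2$, we can diagonalize over $\mathbb K$: $P=\sum_{i=1}^k c_iy_i^2$. Each term $(c_iy_i)\cdot y_i$ is a product, so $\operatorname{str}_{\mathbb K}(P)\le k$. Conversely, a product of two linear forms with coefficient vectors $q,r$ has Gram matrix $\frac12(qr^{T}+rq^{T})$, of rank at most $2$. So a sum of $s$ products has Gram rank at most $2s$, and $\operatorname{str}_{\overline{\mathbb K}}(P)\ge k/2$. Together, $\operatorname{str}_{\mathbb K}(P)\le k\le 2\operatorname{str}_{\overline{\mathbb K}}(P)$.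

For sharpness take $x^2+y^2$ over $\mathbb R$. Over $\mathbb C$ it is $(x+iy)(x-iy)$, of strength $1$. Over $\mathbb R$ its strength is $2$: if it were a product of two real linear forms, it would have a nonzero real zero. $\blacksquare$

**A norm cubic.** Let $\theta^3=2$ and consider $N=x^3+2y^3+4z^3-6xyz$, the norm of $x+y\theta+z\theta^2$ from $\mathbb Q(\theta)$ to $\mathbb Q$. Over $\overline{\mathbb Q}$ it is a product of three linear forms, so its strength is $1$. Over $\mathbb Q$, suppose $N=\ell_1R_1+\ell_2R_2$ with $\ell_i$ linear. Two linear forms in three variables have a common nonzero rational zero, which would be a nonzero element of $\mathbb Q(\theta)$ of norm $0$. So the strength over $\mathbb Q$ is $3$. The factor is $3$: consistent with the guess.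

**Forms $\lambda(x^d)$ on a separable extension.** To make the gap large, we want forms with an arithmetic reason to be strong over $\mathbb K$. Let $L/\mathbb K$ be a finite *separable* extension of degree $n$ with basis $b_1,\dots,b_n$, let $\lambda:L\to\mathbb K$ be a nonzero $\mathbb K$-linear functional, suppose $d\ne0$ in $\mathbb K$, and put $P(x)=\lambda\big((\sum_ux_ub_u)^d\big)$. The trace form of $L$ is nondegenerate, so $\lambda(y)=\operatorname{Tr}(\gamma y)$ with $\gamma\ne0$. Over $\overline{\mathbb K}$, with $\sigma$ running over the $n$ embeddings of $L$,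
$$P=\sum_\sigma\sigma(\gamma)\,y_\sigma^d,\qquad y_\sigma=\sum_ux_u\sigma(b_u),$$
and the $y_\sigma$ are linearly independent. So $P$ is diagonal with nonzero coefficients, and its partial derivatives with respect to the $y_\sigma$, namely $d\,\sigma(\gamma)y_\sigma^{d-1}$, have no common zero except the origin. Now suppose $P=\sum_{i=1}^rQ_iR_i$ over $\overline{\mathbb K}$. If $2r<n$, the $2r$ forms $Q_i,R_i$ have a common zero other than the origin, and there the gradient $\sum_i(Q_i\nabla R_i+R_i\nabla Q_i)$ vanishes, a contradiction. So $n/2\le\operatorname{str}_{\overline{\mathbb K}}(P)\le\operatorname{str}_{\mathbb K}(P)\le n$. Again no large gap.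

## Descending a decomposition, and where the constant is lost

Here is the direct attempt at a proof. A decomposition over $\overline{\mathbb K}$ has finitely many coefficients, so it lives over a finite extension $\mathbb F/\mathbb K$. Let $P=\sum_{i=1}^rQ_iR_i$ over $\mathbb F$, let $f_1,\dots,f_m$ be a $\mathbb K$-basis of $\mathbb F$, and choose a $\mathbb K$-linear $\tau:\mathbb F\to\mathbb K$ with $\tau(1)=1$. Write $Q_i=\sum_jf_jQ_{ij}$ with $Q_{ij}$ over $\mathbb K$. Applying $\tau$ to coefficients,
$$P=\tau(P)=\sum_{i=1}^r\sum_{j=1}^mQ_{ij}\,\tau(f_jR_i),\qquad\text{so}\qquad \operatorname{str}_{\mathbb K}(P)\le[\mathbb F:\mathbb K]\operatorname{str}_{\mathbb F}(P).\tag{1}$$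
This is correct, but the degree $[\mathbb F:\mathbb K]$ is not controlled by $d$, and that is exactly where the argument stops. A counterexample must therefore need extensions of large degree, and the third test suggests that they should be inseparable.

**Characteristic equal to the degree.** There, inseparability is fatal. Let $\mathbb K=\mathbb F_3(a_1,\dots,a_n)$ with indeterminates $a_i$, and $P=\sum_ia_ix_i^3$. Over $\overline{\mathbb K}$ this is $\big(\sum_ia_i^{1/3}x_i\big)^3$, of strength $1$. Over $\mathbb K$ it has no nonzero zero: after clearing denominators we may take $x_i\in\mathbb F_3[a_1,\dots,a_n]$, and the monomials in $a_ix_i^3$ have exponent vectors congruent modulo $3$ to the $i$-th unit vector, so different terms cannot cancel. If $P$ lay in the ideal of fewer than $n$ linear forms over $\mathbb K$, a nonzero common zero of these forms would be a zero of $P$. So $\operatorname{str}_{\mathbb K}(P)=n$.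

The hypothesis $\operatorname{ch}(\mathbb K)>d$ excludes this example, because for $d<p$ the $d$-th power of an element of $\mathbb K^{1/p}$ need not lie in $\mathbb K$. But we can still force the value into $\mathbb K$ by a linear functional, as in the third test: take $\lambda(x^d)$ on a purely inseparable extension. This is what breaks the conjecture.

## A cubic in five variables with strengths 3 and 2

Take $d=3$, $p=5$, a field $\mathbb K$ of characteristic $5$, $a\in\mathbb K\setminus\mathbb K^5$, $\alpha=a^{1/5}$ and $L=\mathbb K(\alpha)$, of degree $5$ with basis $1,\alpha,\dots,\alpha^4$. Let $\lambda$ be the coefficient of $\alpha^4$. In the cube of $x_0+x_1\alpha+\dots+x_4\alpha^4$, the index sums $4$ and $9$ contribute (with $\alpha^9=a\alpha^4$), and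
$$P=3x_0^2x_4+6x_0x_1x_3+3x_0x_2^2+3x_1^2x_2+a\,(3x_1x_4^2+6x_2x_3x_4+x_3^3).$$

*Over $L$.* Introduce a variable $t$ with $t^5=a$ and put $\varepsilon=t-\alpha$, so that $\varepsilon^5=t^5-a=0$. Writing $\sum_ux_ut^u=\sum_uy_u\varepsilon^u$ gives $y_0=\sum_ux_u\alpha^u$, $y_1=x_1+2\alpha x_2+3\alpha^2x_3+4\alpha^3x_4$, and so on up to $y_4=x_4$; these are independent linear forms. The coefficient of $t^4$ in $\varepsilon^j$ is $0$ for $j<4$ and $1$ for $j=4$. So $P$ is the coefficient of $\varepsilon^4$ in $(\sum y_u\varepsilon^u)^3$, and since $\varepsilon^5=0$ there is no wrap-around: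
$$P=3y_0^2y_4+6y_0y_1y_3+3y_0y_2^2+3y_1^2y_2=y_0\,(3y_0y_4+6y_1y_3+3y_2^2)+y_1\cdot 3y_1y_2 .$$
Hence $\operatorname{str}_L(P)\le2$. (As a check, the coefficient of $x_3^3$ is $(18+27+81)\alpha^5=126a=a$.) Over $\overline{\mathbb K}$ the strength is exactly $2$: $P$ has degree $1$ in $y_4$ with leading coefficient $3y_0^2$, and $y_0$ does not divide the remaining terms because of $3y_1^2y_2$, so $P$ is irreducible.

*Over $\mathbb K$.* Every monomial of $P$ contains $x_2$, $x_3$ or $x_4$, so $\operatorname{str}_{\mathbb K}(P)\le3$. Lemma 1 below gives $\operatorname{str}_{\mathbb K}(P)\ge5/2$, so the value is $3$.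

The cause is visible: over $L$ the field has acquired nilpotents, while over $\mathbb K$ it is still a field. With $e$ independent $p$-th roots in place of one, the gap will grow without bound.

## Failure over imperfect fields, control over separable extensions

For a prime $p>d\ge3$ put
$$\rho=\rho_{p,d}:=\min_{0<x\le1}x^{-(p-1)/d}\,(1+x+\dots+x^{p-1}).$$
The minimum exists: the function is continuous on $(0,1]$ and tends to $\infty$ as $x\to0$. We write $\exp$ for the exponential function, since $e$ will be an integer.

**Theorem A.** Let $d\ge3$, let $p>d$ be prime, and let $\mathbb K$ be a field of characteristic $p$ with $[\mathbb K:\mathbb K^p]\ge p^e$, where $e\ge1$. Then $\rho<p$; more precisely $\rho\le p\exp\!\big(-2(\tfrac12-\tfrac1d)^2\big)$. Moreover there are $P\in\mathbb K[x_1,\dots,x_n]_d$ with $n=p^e$ and a purely inseparable extension $L/\mathbb K$ of degree $p^e$ such that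
$$\operatorname{str}_{\mathbb K}(P)\ge2^{-(d-2)}p^e,\qquad 0<\operatorname{str}_{\overline{\mathbb K}}(P)\le\operatorname{str}_L(P)\le\rho^{\,e}.$$
Hence $\operatorname{str}_{\mathbb K}(P)/\operatorname{str}_{\overline{\mathbb K}}(P)\ge2^{-(d-2)}(p/\rho)^e$, and $\operatorname{str}_{\mathbb K}(P)\ge2^{-(d-2)}\operatorname{str}_{\overline{\mathbb K}}(P)^{\theta}$ with $\theta=\log p/\log\rho>1$.

Over a field with $[\mathbb K:\mathbb K^p]=\infty$, such as $\mathbb F_p(a_1,a_2,\dots)$ with infinitely many indeterminates, $e$ is arbitrary and the ratio is unbounded: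
$$\frac{\operatorname{str}_{\mathbb K}(P)}{\operatorname{str}_{\overline{\mathbb K}}(P)}\ \ge\ 2^{-(d-2)}\exp\!\Big(2e\big(\tfrac12-\tfrac1d\big)^2\Big)\longrightarrow\infty\qquad(e\to\infty).$$
So the conjecture is false for every $d\ge3$ and in every characteristic $p>d$, already over one fixed field. For $d=2$ it is true, by Theorem B.

For a field $\mathbb F$ let $\operatorname{slr}_{\mathbb F}(P)$ be the least dimension of a space $W$ of linear forms over $\mathbb F$ with $P\in(W)$. For example $\operatorname{slr}_{\mathbb C}(x_1^4+x_2^4)=1$, since the form has a linear factor. For $d=3$, $\operatorname{slr}=\operatorname{str}$, as noted at the start.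

**Theorem C (separable extensions).** Let $\mathbb K$ be any field (any characteristic) with separable closure $\mathbb K^s$, let $d\ge2$ and $P\in\mathbb K[x_1,\dots,x_n]_d$. Then $\operatorname{slr}_{\mathbb K}(P)\le d\cdot\operatorname{slr}_{\mathbb K^s}(P)$. In particular, for cubics $\operatorname{str}_{\mathbb K}(P)\le3\operatorname{str}_{\mathbb K^s}(P)$, and $\operatorname{str}_{\mathbb K}(P)\le3\operatorname{str}_{\overline{\mathbb K}}(P)$ if $\mathbb K$ is perfect. The constant $d$ is attained over every $\mathbb K$ having a separable field extension of degree $d$.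

So for cubics inseparability is the only obstruction. The case $d\ge4$ with $\mathbb K$ perfect is not settled in these notes.

## The form $\lambda(x^d)$ on a purely inseparable extension

**Step 1 (the field $L$).** The purpose is to build a purely inseparable $L$ of degree exactly $p^e$ with explicit equations. Choose successively $a_i\in\mathbb K$ with $a_i\notin F_{i-1}:=\mathbb K^p(a_1,\dots,a_{i-1})$. We have $a_i^p\in F_{i-1}$, so the minimal polynomial of $a_i$ over $F_{i-1}$ divides $X^p-a_i^p=(X-a_i)^p$ and equals $(X-a_i)^j$ for some $j\le p$. If $j<p$, its coefficient $-ja_i$ would put $a_i$ into $F_{i-1}$. So $j=p$ and $[F_i:\mathbb K^p]=p^i$. As long as $i<e$ we have $p^i<[\mathbb K:\mathbb K^p]$, so $F_i\ne\mathbb K$ and the choice continues. We obtain $a_1,\dots,a_e$ with $[\mathbb K^p(a_1,\dots,a_e):\mathbb K^p]=p^e$.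

Put $\alpha_i=a_i^{1/p}\in\overline{\mathbb K}$ and $L=\mathbb K(\alpha_1,\dots,\alpha_e)$. The injective field homomorphism $z\mapsto z^p$ carries $L$ onto $\mathbb K^p(a_1,\dots,a_e)$ and $\mathbb K$ onto $\mathbb K^p$, so $[L:\mathbb K]=p^e=:n$. Every element of $L$ has its $p$-th power in $\mathbb K$, so $L/\mathbb K$ is purely inseparable. The surjection
$$\mathbb K[t_1,\dots,t_e]/(t_1^p-a_1,\dots,t_e^p-a_e)\to L,\qquad t_i\mapsto\alpha_i,$$
is an isomorphism because both sides have dimension $p^e$. Put $U=\{0,\dots,p-1\}^e$ and $b_u=\prod_i\alpha_i^{u_i}$. The $b_u$ $(u\in U)$ form a $\mathbb K$-basis of $L$, which identifies $\mathbb K^n$ with $L$.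

**Step 2 (the forms).** For the lower bound we will induct on the degree, so we define a whole family. For a nonzero $\mathbb K$-linear functional $\lambda:L\to\mathbb K$ and $2\le m\le d$ let
$$P_{\lambda,m}(x)=\lambda\Big(\big(\textstyle\sum_{u\in U}x_ub_u\big)^m\Big)\in\mathbb K[x_u:u\in U]_m,$$
with $\lambda$ applied coefficientwise. Put $P=P_{\lambda,d}$ for any fixed $\lambda\ne0$. If a point of $\mathbb K^n$ corresponds to $v\in L$, then $P_{\lambda,m}$ takes the value $\lambda(v^m)$ there.

## Lower bound over $\mathbb K$: multiplication in a field is injective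

The singular-locus argument used for diagonal forms bounds $\operatorname{str}_{\overline{\mathbb K}}$ from below, so it cannot produce a gap. The lower bound must use $\mathbb K$-rational points, and it uses them through the fact that $L$ is a field.

**Lemma 1.** For $3\le m\le d$ and every $\lambda\ne0$, $\operatorname{str}_{\mathbb K}(P_{\lambda,m})\ge n/2^{m-2}$.

*Proof.* Induction on $m$.

**Step 1 (cubics: $m=3$).** The aim is to show that a $\mathbb K$-subspace of $L$ on which the cubic vanishes has dimension at most $n/2$. Let $P_{\lambda,3}=\sum_{i=1}^r\ell_iR_i$ over $\mathbb K$ with $\ell_i$ linear, and let $A\subset L$ be the $\mathbb K$-subspace where $\ell_1,\dots,\ell_r$ vanish. Then $\dim A\ge n-r$. If $A=0$, then $r\ge n$ and we are done. Let $A\neq0$.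

We have $\lambda(v^3)=0$ for all $v\in A$. For $v_1,v_2,v_3\in A$, polarization gives
$$6\lambda(v_1v_2v_3)=\sum_{\emptyset\ne S\subset\{1,2,3\}}(-1)^{3-|S|}\lambda\Big(\big(\textstyle\sum_{i\in S}v_i\big)^3\Big)=0,$$
because all the sums lie in $A$. Since $p>3$, $6\ne0$, so $\lambda(v_1v_2v_3)=0$. Fix $0\ne x\in A$. Taking $v_1=x$, we see that $xA$ and $A$ are orthogonal for the bilinear form $(y,z)\mapsto\lambda(yz)$. This form is nondegenerate: if $y\ne0$, then $yL=L$ since $L$ is a field, so $\lambda(yL)=\lambda(L)\ne0$. Also $\dim xA=\dim A$, again since $L$ is a field. The orthogonal complement of $xA$ has dimension $n-\dim A$ and contains $A$, so $2\dim A\le n$ and $r\ge n-\dim A\ge n/2$.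

**Step 2 (lowering the degree: $m\ge4$).** The aim is to differentiate a decomposition of $P_{\lambda,m}$ and get one of some $P_{\lambda',m-1}$ with at most twice as many terms. The obstacle is a summand with a linear factor $Q_i$: the product rule gives a term $(\partial_cQ_i)R_i$ with $\partial_cQ_i$ a constant, which is not an allowed product. We choose the direction $c$ to kill these constants.

Let $P_{\lambda,m}=\sum_{i=1}^rQ_iR_i$ over $\mathbb K$ with $r$ minimal and $\deg Q_i\le\deg R_i$. If $r\ge n$ we are done. Otherwise fewer than $n$ of the $Q_i$ are linear, so there is $0\ne c\in\mathbb K^n=L$ with $Q_i(c)=0$ for every linear $Q_i$. Let $\partial_c$ be the derivative in direction $c$. Put $\lambda_c(y)=\lambda(cy)$; it is nonzero because $cL=L$. Since $\partial_c\big(\sum x_ub_u\big)^m=m\,c\,\big(\sum x_ub_u\big)^{m-1}$,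
$$m\,P_{\lambda_c,m-1}=\partial_cP_{\lambda,m}=\sum_i\big((\partial_cQ_i)R_i+Q_i\,\partial_cR_i\big).$$
If $Q_i$ is linear, then $\partial_cQ_i=Q_i(c)=0$ and only $Q_i\,\partial_cR_i$ remains, with $\partial_cR_i$ zero or of degree $m-2\ge1$. If $Q_i$ is not linear, then $\deg Q_i,\deg R_i\ge2$, and both terms are products of forms that are zero or of positive degree. So there are at most $2r$ products. As $p>d\ge m$, $m\ne0$ in $\mathbb K$, and therefore $\operatorname{str}_{\mathbb K}(P_{\lambda_c,m-1})\le2r$. By induction $2r\ge n/2^{m-3}$, so $r\ge n/2^{m-2}$. $\square$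

For $m=d$ this reads $\operatorname{str}_{\mathbb K}(P)\ge2^{-(d-2)}p^e$. In particular $P\ne0$, so $\operatorname{str}_{\overline{\mathbb K}}(P)>0$.

## Upper bound over $L$: products of many nilpotents vanish

**Lemma 2.** $\operatorname{str}_L(P)\le|B|$, where $B=\{u\in U:\ |u|:=\sum_iu_i\le(p-1)e/d\}$.

*Proof.* **Step 1 (extending scalars creates nilpotents).** We rewrite $P$ using a basis adapted to the nilpotents of $\mathcal R=L\otimes_{\mathbb K}L$, viewed as an $L$-algebra through the first factor. By the presentation of $L$, with $t_i=1\otimes\alpha_i$ and $\varepsilon_i=t_i-\alpha_i$,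
$$\mathcal R\cong L[t_1,\dots,t_e]/(t_i^p-a_i)=L[\varepsilon_1,\dots,\varepsilon_e]/(\varepsilon_1^p,\dots,\varepsilon_e^p),$$
because $t_i^p-a_i=(t_i-\alpha_i)^p$. Let $\lambda_{\mathcal R}:\mathcal R\to L$ be the $L$-linear extension of $\lambda$, so $\lambda_{\mathcal R}(t^u)=\lambda(b_u)$. The $t^u$ multiply by the same rules as the $b_u$, so $P=\lambda_{\mathcal R}\big((\sum_ux_ut^u)^d\big)$. Both $(t^u)_{u\in U}$ and $(\varepsilon^u)_{u\in U}$ are $L$-bases of $\mathcal R$. Hence $\sum_ux_ut^u=\sum_uy_u\varepsilon^u$ with linear forms $y_u$ in $x$ over $L$.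

**Step 2 (which terms survive).** The aim is to show that every surviving term contains some $y_u$ with $u\in B$. Expanding,
$$P=\sum_{(u_1,\dots,u_d)\in U^d}\lambda_{\mathcal R}\big(\varepsilon^{u_1+\dots+u_d}\big)\,y_{u_1}\cdots y_{u_d}.$$
If no $u_j$ is in $B$, the total degree of $\varepsilon^{u_1+\dots+u_d}$ exceeds $d\cdot(p-1)e/d=(p-1)e$, so some $\varepsilon_i$ has exponent at least $p$ and the monomial is $0$ in $\mathcal R$. So every nonzero term has a factor $y_u$ with $u\in B$. Assign each such term to one of these factors; this gives $P=\sum_{u\in B}y_uR_u$ with $R_u$ a form of degree $d-1$ or zero. $\square$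

For $d=3$, $p=5$, $e=1$ we get $B=\{0,1\}$, as in the example. For $e=2$ the condition is $|u|\le8/3$, so $|B|=6$, while Lemma 1 gives $\operatorname{str}_{\mathbb K}(P)\ge25/2$, hence $\ge13$.

## Counting exponent vectors below the mean

The coordinate sum $|u|$ of a uniformly random $u\in U$ has mean $(p-1)e/2$. The threshold $(p-1)e/d$ is smaller because $d\ge3$, so $B$ is a lower tail and should be an exponentially small part of $U$.

**Step 1 ($|B|\le\rho^e$).** We bound the indicator of $B$ by a power. For $0<x\le1$ and $u\in B$, the exponent $|u|-(p-1)e/d$ is at most $0$, so $x^{|u|-(p-1)e/d}\ge1$. Therefore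
$$|B|\le\sum_{u\in U}x^{|u|-(p-1)e/d}=\Big(x^{-(p-1)/d}\sum_{j=0}^{p-1}x^j\Big)^e,$$
and minimizing over $x$ gives $|B|\le\rho^e$.

**Step 2 (the bound on $\rho$).** We need $\rho<p$ with an explicit margin. Put $x=\exp(-s)$, $s\ge0$, and let $X$ be uniform on $\{0,\dots,p-1\}$. Then $\sum_jx^j=p\,\mathbb E\exp(-sX)$. Hoeffding's lemma (Hoeffding, *J. Amer. Statist. Assoc.* 58 (1963)) gives
$$\log\mathbb E\exp(-sX)\le-s\,\tfrac{p-1}2+\tfrac{s^2(p-1)^2}8.\tag{2}$$
In our case it is quick to prove. The variable $Y=X-\frac{p-1}2$ is symmetric and $|Y|\le\frac{p-1}2$, so $\mathbb E\exp(-sY)=\mathbb E\cosh(sY)\le\cosh\big(s\tfrac{p-1}2\big)$. Moreover $\cosh z=\sum_kz^{2k}/(2k)!\le\sum_kz^{2k}/(2^kk!)=\exp(z^2/2)$, because $(2k)!\ge2^kk!$. With $z=s\frac{p-1}2$ this is (2).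

By (2) and the definition of $\rho$,
$$\log(\rho/p)\le s\tfrac{p-1}d-s\tfrac{p-1}2+\tfrac{s^2(p-1)^2}8=-s(p-1)\big(\tfrac12-\tfrac1d\big)+\tfrac{s^2(p-1)^2}8 .$$
Choose $s(p-1)=4\big(\tfrac12-\tfrac1d\big)$. The right side becomes $(-4+2)\big(\tfrac12-\tfrac1d\big)^2$, so $\rho\le p\exp\!\big(-2(\tfrac12-\tfrac1d)^2\big)<p$.

**Step 3 (assembling Theorem A).** Lemma 1 gives the lower bound and $P\ne0$; Lemma 2 and Step 1 give $\operatorname{str}_{\overline{\mathbb K}}(P)\le\operatorname{str}_L(P)\le|B|\le\rho^e$. Dividing gives the ratio $2^{-(d-2)}(p/\rho)^e$, and Step 2 turns it into the displayed exponential bound. For the power gap we need $\rho>1$: for $0<x\le1$ we have $x^{-(p-1)/d}\ge1$ and $\sum_jx^j>1$, and the minimum is attained. So $\theta=\log p/\log\rho$ is defined, and $\theta>1$ since $\rho<p$. From $\operatorname{str}_{\overline{\mathbb K}}(P)\le\rho^e$ we get $p^e=\rho^{e\theta}\ge\operatorname{str}_{\overline{\mathbb K}}(P)^\theta$, hence $\operatorname{str}_{\mathbb K}(P)\ge2^{-(d-2)}\operatorname{str}_{\overline{\mathbb K}}(P)^\theta$. $\blacksquare$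

## Weighted filtrations: a canonical substitute for an optimal subspace

We turn to Theorem C. Let $S=\mathbb K^s$ and $r=\operatorname{slr}_S(P)$. There is an $r$-dimensional space $W$ of linear forms over $S$ with $P\in(W)$. If $W$ were unique, it would be Galois stable, hence defined over $\mathbb K$. But it need not be unique. For a norm cubic $N=\ell_1\ell_2\ell_3$ with independent $\ell_i$, each of the lines $\langle\ell_1\rangle,\langle\ell_2\rangle,\langle\ell_3\rangle$ is optimal, and the Galois group permutes them. The sum of the conjugates of $W$ is Galois stable, but the number of conjugates is not controlled, the same loss as in (1).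

The way out is to allow fractional weights. In place of choosing one $\ell_i$ with weight $1$, give each $\ell_i$ weight $\frac13$: the total is still $1$, and the choice is symmetric. To single it out, first minimize the total weight and then the sum of squares, which is strictly convex: in the basis $\ell_1,\ell_2,\ell_3$, the nonnegative weights of total $1$ have sum of squares at least $\frac13$, with equality only for $(\frac13,\frac13,\frac13)$. To do this over all bases at once, the right objects are filtrations.

Assume $P\ne0$, and let $V$ be the $n$-dimensional $S$-space of linear forms in $x_1,\dots,x_n$, so that $S[x_1,\dots,x_n]_d=S^dV$.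

**Definition (weighted filtration).** A weighted filtration $F$ of $V$ is given by a basis $f_1,\dots,f_n$ and weights $w\in\mathbb R_{\ge0}^n$ through $F^\mu=\operatorname{span}\{f_i:w_i\ge\mu\}$ for $\mu\ge0$. Such a basis is called adapted to $F$. Two pairs $(f,w)$ giving the same spaces $(F^\mu)_\mu$ define the same filtration.

Since $\#\{i:w_i\ge\mu\}=\dim F^\mu$, the multiset of weights depends only on $F$. So do $c(F)=\sum w_i$ and $q(F)=\sum w_i^2$. For instance, with $n=2$, the bases $(x,y)$ and $(x,x+y)$ with weights $(1,0)$ give the same filtration: $F^0=V$ and $F^\mu=\langle x\rangle$ for $0<\mu\le1$.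

**Definition (admissible).** Let $F^1S^dV$ be the span of all products $\ell_1\cdots\ell_d$ with $\ell_j\in F^{\mu_j}$, $\mu_j\ge0$ and $\sum_j\mu_j\ge1$. Call $F$ admissible if $P\in F^1S^dV$.

In an adapted basis, $F^1S^dV$ is the span of the monomials $f^m$ ($m\in\mathbb Z_{\ge0}^n$, $|m|=d$) with $\langle m,w\rangle\ge1$. Indeed, a product as in the definition expands into monomials $f_{i_1}\cdots f_{i_d}$ with $w_{i_j}\ge\mu_j$, whose weight is at least $1$; conversely such a monomial is a product of the allowed kind with $\mu_j=w_{i_j}$. The monomials form a basis of $S^dV$, so with $M=\operatorname{supp}_f(P)$, the set of exponents occurring in $P$ in the basis $f$,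
$$F\text{ is admissible}\iff w\in\Pi_M:=\{w\in\mathbb R_{\ge0}^n:\langle m,w\rangle\ge1\ \text{ for all }m\in M\}.\tag{3}$$
For $P=x^2+y^2=(x+iy)(x-iy)$ over $\mathbb C$ and the basis $x+iy,\ x-iy$, we have $M=\{(1,1)\}$, and the admissible weights are those with $w_1+w_2\ge1$.

**Lemma 3.** Any two weighted filtrations $F,G$ of $V$ have a common adapted basis.

*Proof.* (This is also a consequence of the Bruhat decomposition of $GL_n$.) Let $\mu_1<\dots<\mu_s$ be the distinct weights of $F$ and put $F_i=F^{\mu_i}$, $F_{s+1}=0$; note $F_1=V$. Define $\nu_1<\dots<\nu_t$ and $G_1=V,\dots,G_t$, $G_{t+1}=0$ in the same way. For $i\le s$, $j\le t$ let $E_{ij}$ be a complement of $(F_{i+1}\cap G_j)+(F_i\cap G_{j+1})$ in $F_i\cap G_j$. By descending induction on $i+j$, starting from the zero spaces with $i=s+1$ or $j=t+1$,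
$$F_i\cap G_j=\sum_{i'\ge i,\ j'\ge j}E_{i'j'}.\tag{4}$$
In particular the $E_{ij}$ span $V=F_1\cap G_1$. Put $\delta_{ij}=\dim(F_i\cap G_j)$. The two spaces whose sum was complemented intersect in $F_{i+1}\cap G_{j+1}$, so $\dim E_{ij}=\delta_{ij}-\delta_{i+1,j}-\delta_{i,j+1}+\delta_{i+1,j+1}$. Summing over all $i,j$ telescopes to $\delta_{11}=n$. So $V=\bigoplus E_{ij}$, and the union of bases of the $E_{ij}$ is a basis of $V$. By (4) with $j=1$, $F_i$ is spanned by the basis vectors in the $E_{i'j'}$ with $i'\ge i$, and similarly for $G_j$. So the basis is adapted to both filtrations, a vector of $E_{ij}$ having $F$-weight $\mu_i$ and $G$-weight $\nu_j$. $\square$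

## Proof of Theorem C: one minimizer, hence Galois stable

**Step 1 (a minimizer exists).** We show that some admissible filtration minimizes $(c,q)$ lexicographically. The exponents lie in a finite set, so only finitely many sets $M$ occur as $\operatorname{supp}_f(P)$ when $f$ runs over all bases. Each $\Pi_M$ is closed, and it is nonempty since it contains $(\frac1d,\dots,\frac1d)$. For every $C$ the set $\{w\in\Pi_M:\sum w_i\le C\}$ is compact, so $c$ attains its minimum on $\Pi_M$. Let $c^*$ be the least of these finitely many minima. The sets $\{w\in\Pi_M:\sum w_i=c^*\}$ are compact, so $q$ attains a minimum on their finite union, which is nonempty. By (3) this gives a minimizing filtration.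

**Step 2 (it is unique).** Strict convexity of $q$ does the work. Let $F\ne G$ be two minimizers. By Lemma 3 they have a common adapted basis $f$; let $a,b$ be the corresponding weight vectors. Since $F\neq G$, $a\ne b$. All $m\in\operatorname{supp}_f(P)$ satisfy $\langle m,a\rangle\ge1$ and $\langle m,b\rangle\ge1$, hence $\langle m,\frac{a+b}2\rangle\ge1$. So $(f,\frac{a+b}2)$ is admissible. Its total weight is $c^*$, and its sum of squares is
$$\tfrac12q(a)+\tfrac12q(b)-\tfrac14\|a-b\|^2,$$
which is smaller than the minimum $q(a)=q(b)$. This is a contradiction.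

**Step 3 (descent to $\mathbb K$).** We show that the unique minimizer $F$ is defined over $\mathbb K$. The group $\operatorname{Gal}(S/\mathbb K)$ acts semilinearly on $V$ through the coefficients with respect to $x_1,\dots,x_n$, and it fixes $P$. If $(f,w)$ is admissible, then applying $\sigma$ to the expression of $P$ in the monomials $f^m$ shows that $(\sigma f,w)$ is admissible, with the same $c$ and $q$. By uniqueness $\sigma F^\mu=F^\mu$ for all $\sigma$ and $\mu$. Now take the basis of $F^\mu$ in reduced row echelon form with respect to $x_1,\dots,x_n$. Applying $\sigma$ gives the reduced row echelon basis of $\sigma F^\mu=F^\mu$, which is unique. So its entries are Galois invariant and lie in $\mathbb K$. Hence every $F^\mu$ is spanned by linear forms over $\mathbb K$.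

**Step 4 (reading off a subspace).** We extract from $F$ a space over $\mathbb K$ whose ideal contains $P$. Put $W_0=F^{1/d}$ and take an adapted basis with weights $w$. Each basis vector in $W_0$ has weight at least $1/d$, so $\dim W_0\le d\sum w_i=d\,c^*$. Each monomial of $P$ in this basis is a product of $d$ basis vectors of total weight at least $1$, so one of them has weight at least $1/d$. Hence $P\in(W_0)$ over $S$. By Step 3, after a $\mathbb K$-linear change of coordinates $W_0$ is spanned by some of the variables. Then every monomial of $P$ is divisible by one of these variables. As $P$ has coefficients in $\mathbb K$, $P$ lies in the ideal they generate over $\mathbb K$. So $\operatorname{slr}_{\mathbb K}(P)\le\dim W_0\le d\,c^*$.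

**Step 5 ($c^*\le r$).** It remains to compare $c^*$ with $r=\operatorname{slr}_S(P)$. Let $W$ be a space of linear forms over $S$ with $\dim W=r$ and $P\in(W)$. Take a basis of $W$ with weights $1$ and extend it to a basis of $V$ by vectors of weight $0$. Every monomial of $P$ contains a basis vector of $W$, so this filtration is admissible, with $c=r$. Therefore $c^*\le r$ and $\operatorname{slr}_{\mathbb K}(P)\le dr$.

For $d=3$ we have $\operatorname{slr}=\operatorname{str}$, which gives $\operatorname{str}_{\mathbb K}(P)\le3\operatorname{str}_{\mathbb K^s}(P)$. If $\mathbb K$ is perfect, then $\mathbb K^s=\overline{\mathbb K}$, and the conjecture holds for cubics over perfect fields with constant $3$.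

**Step 6 (the constant $d$ is attained).** We generalize the norm cubic from the beginning. Let $E/\mathbb K$ be a separable field extension of degree $d$ with $\mathbb K$-basis $\beta_1,\dots,\beta_d$, and let $N(x)=\prod_\sigma\big(\sum_ix_i\sigma(\beta_i)\big)$ be its norm form in $d$ variables, where $\sigma$ runs over the $d$ embeddings $E\to S$. Over $S$ it is a product of linear forms, so $\operatorname{slr}_S(N)=1$. Suppose $N\in(\ell_1,\dots,\ell_k)$ over $\mathbb K$ with $k<d$. The $\ell_i$ have a nonzero common zero in $\mathbb K^d$, which is a nonzero element of $E$ of norm $0$; this is impossible. So $\operatorname{slr}_{\mathbb K}(N)=d$, that is, $\operatorname{slr}_{\mathbb K}(N)=d\cdot\operatorname{slr}_{\mathbb K^s}(N)$. For $d=3$ this says $\operatorname{str}_{\mathbb K}(N)=3$ and $\operatorname{str}_{\overline{\mathbb K}}(N)=1$, so the constant $3$ for cubics is sharp. $\blacksquare$
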